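# Projective dimensions of shuffled tilting modules in category $\mathcal O$

## 1. An equality that suggests itself, and its smallest cases

Let $\mathfrak g=\mathfrak n_-\oplus\mathfrak h\oplus\mathfrak n_+$ be a semisimple finite-dimensional complex Lie algebra with a fixed triangular decomposition, $W$ its Weyl group, $w_0$ the longest element, $\ell$ the length function, and $\mathcal O_0$ the principal block of category $\mathcal O$. For $w\in W$ let $L_w$ be the simple module of highest weight $w\cdot 0$; let $\Delta_w,\nabla_w$ be the Verma and dual Verma modules, $P_w,I_w$ the projective cover and injective envelope of $L_w$, and $T_w$ the indecomposable tilting module of highest weight $w\cdot0$. Thus $P_e=\Delta_e$ is the dominant Verma module, $T_{w_0}=\Delta_{w_0}=\nabla_{w_0}$ is simple, and $T_e\cong P_{w_0}$.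

For a simple reflection $s$ let $\theta_s$ be translation to the $s$-wall followed by translation out of it. There is an adjunction morphism $\eta=\eta_s:\mathrm{Id}\to\theta_s$.

**Definition.** The shuffling functor $\mathrm C_s$ is the cokernel of $\mathrm{Id}\to\theta_s$. For a reduced expression $x=s_1\cdots s_k$ put $\mathrm C_x=\mathrm C_{s_1}\cdots\mathrm C_{s_k}$; up to isomorphism this does not depend on the reduced expression.

Let $\mathbf a:W\to\mathbb Z_{\ge0}$ be Lusztig's $\mathbf a$-function, recalled in Section 2. The following facts are known and may be used: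

* (K1) $\mathrm{proj.dim}\,T_y=\mathbf a(y)$;
* (K2) $\mathrm{proj.dim}\,\mathrm C_xT_y\le\ell(x)+\mathbf a(y)$;
* (K3) $\mathrm{proj.dim}\,\mathrm C_xT_y\le\mathbf a(y)+\mathrm{proj.dim}\,\mathrm C_xP_{w_0y}$.

The natural guess is that (K3) is always an equality. This is a conjecture from Hankyung Ko, Volodymyr Mazorchuk and Rafael Mrđen, "Some homological properties of category $\mathcal O$, VI", arXiv:2101.05550 (2021):
$$\mathrm{proj.dim}\,\mathrm C_xT_y=\mathbf a(y)+\mathrm{proj.dim}\,\mathrm C_xP_{w_0y}\qquad(x,y\in W).\tag{1}$$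

We test it. If $x=e$, then (1) says $\mathrm{proj.dim}\,T_y=\mathbf a(y)$, which is (K1). If $y=e$, then $\mathbf a(e)=0$ and $T_e\cong P_{w_0}=P_{w_0y}$, so the two sides are literally the same.

For $\mathfrak{sl}_2$, with $W=\{e,s\}$, the remaining pair is $x=y=s$. Here $\mathbf a(s)=1$, $P_e=\Delta_e$ has head $L_e$ and socle $L_s=\Delta_s$, and $P_s=\theta_s\Delta_e=\theta_s\Delta_s$ is uniserial with layers $L_s,L_e,L_s$. So $\mathrm C_sP_e=P_s/\Delta_e=\Delta_s$, which has the minimal resolution $0\to P_e\to P_s\to\Delta_s\to 0$ and projective dimension $1$. Next, $\mathrm C_sT_s=\mathrm C_s\Delta_s=P_s/L_s$ has head $L_s$ and socle $L_e$, so it is $\nabla_e$. The kernel of $P_s\to\nabla_e$ is $L_s=\Delta_s$, so the minimal resolution is $0\to P_e\to P_s\to P_s\to\nabla_e\to0$. The projective dimension is $2=1+1$, and (1) holds for $\mathfrak{sl}_2$.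

In fact (1) survives for $\mathfrak{sl}_3$ and $\mathfrak{sl}_4$, and then it fails.

**Theorem 1.** Let $r,s,t,u$ be distinct simple reflections with $m_{rs}=3$, $m_{rt}=2$, $m_{st}\ge3$, $m:=m_{tu}\ge3$. Let $w''$ be the longest element of $\langle t,u\rangle$, and put $w=rts$, $y=w_0w$, $x=w''sr$. Then $\mathrm{proj.dim}\,\mathrm C_xP_{w_0y}=m$ and $\mathrm{proj.dim}\,\mathrm C_xT_y\le\mathbf a(y)+m-1$. So (1) fails for every simple $\mathfrak g$ of rank $\ge4$ except possibly $D_4$.

The last sentence follows from the first two. The Dynkin diagram of such a $\mathfrak g$ contains a path with four nodes, and at most one edge of the diagram is multiple, so the path can be oriented with simple first edge; read it as $r,s,t,u$. For $\mathfrak{sl}_5$ we will find $\mathbf a(y)=4$, $\mathrm{proj.dim}\,\mathrm C_xP_{w_0y}=3$, and $\mathrm{proj.dim}\,\mathrm C_xT_y=6$ instead of $7$.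

Sections 2–5 prove Theorem 1. Section 6 says exactly when (1) holds and what replaces it, Section 7 gives cases where it holds (in particular, for $\mathfrak{sl}_n$ it holds if and only if $n\le4$), and Section 8 shows that the defect is unbounded. Types $B_3,C_3,D_4$ are not decided here.

## 2. Projective functors, cells, and two ways of moving $\Delta_e$ to $\Delta_{w_0}$

**Projective functors** (Bernstein–Gelfand, Kazhdan–Lusztig conjecture). Let $\mathcal P$ be the category of projective functors on $\mathcal O_0$. We use: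

* (P1) $\mathcal P$ is Hom-finite and Krull–Schmidt, with indecomposables $\theta_w$, $w\in W$, where $\theta_w\Delta_e=P_w$ and $\theta_e=\mathrm{Id}$.
* (P2) $\theta_x\theta_y$ decomposes as $b_yb_x$ does in the Kazhdan–Lusztig basis $\{b_w\}$. Note the reversed order. If $zs>z$, then $b_zb_s=b_{zs}+\sum\mu(v,z)b_v$ over $v<z$ with $vs<v$; symmetrically on the left. Hence $\theta_s\theta_z\cong\theta_z^{\oplus2}$ if $zs<z$. If $zs>z$, then $\theta_z$ is not a summand of $\theta_s\theta_z$. In all cases every summand $\theta_v$ of $\theta_s\theta_z$ has $vs<v$.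
* (P3) $\theta_w$ is biadjoint to $\theta_{w^{-1}}$. Projective functors are exact and preserve projectives, so they do not increase projective dimension.

Write $R(z)=\{s:zs<z\}$. If $w=s_1\cdots s_k$ is reduced, then $b_{s_1}\cdots b_{s_k}=b_w+(\text{shorter})$, so
$$\theta_{s_k}\cdots\theta_{s_1}\cong\theta_w\oplus\bigoplus_{\ell(v)<\ell(w)}\theta_v^{m_v}.\tag{2}$$

**Definition.** $u\ge_Rw$ if $\theta_u$ is a summand of $\Theta\theta_w$ for some $\Theta\in\mathcal P$; $u\ge_Lw$ if $\theta_u$ is a summand of some $\theta_w\Theta$; $u\ge_Jw$ if $\theta_u$ is a summand of some $\Theta\theta_w\Theta'$. These are the Kazhdan–Lusztig preorders. Their equivalence classes are the right, left and two-sided cells; $u>_Jw$ means $u\ge_Jw$ and $u\not\sim_Jw$.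

Example: $S_3$ with simple reflections $r,s$. Here $\theta_r\theta_s=\theta_{sr}$, so $sr\ge_Rs$. Moreover $b_sb_rb_s=b_{srs}+b_s$, so $\theta_s\theta_{sr}=\theta_{srs}\oplus\theta_s$ and $s\ge_Rsr$. Thus $s\sim_Rsr$. The two-sided cells are $\{e\}$, $\{r,s,rs,sr\}$, $\{w_0\}$, with $\mathbf a=0,1,3$.

**The $\mathbf a$-function** (Lusztig, Joseph).

* (A1) If $u\ge_Jw$, then $\mathbf a(u)\ge\mathbf a(w)$ and $\mathbf a(w_0u)\le\mathbf a(w_0w)$; equality in either one holds iff $u\sim_Jw$.
* (A2) $\mathbf a(w_{\mathfrak p})=\ell(w_{\mathfrak p})$ for the longest element $w_{\mathfrak p}$ of a parabolic subgroup $W_{\mathfrak p}$.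
* (A3) $\mathbf a(u)=\mathbf a(u^{-1})=\mathbf a(w_0uw_0)$. Hence $\mathbf a(w_0z^{-1})=\mathbf a(zw_0)=\mathbf a(w_0z)$.
* (A4) $\mathrm{GKdim}\,L_u=\ell(w_0)-\mathbf a(w_0u)$.
* (A5) In type $A$, two-sided cells are given by Robinson–Schensted shapes, and if $v$ has shape $\lambda$, then $\mathbf a(w_0v)=\sum_j\binom{\lambda_j}2$.

For instance $v=e\in S_n$ has shape $(n)$, and $\mathbf a(w_0)=\binom n2=\ell(w_0)$, as in (A2).

**Twisting functors** (Andersen–Stroppel, *Twisting functors on $\mathcal O$*) $\mathsf T_v$, $v\in W$, satisfy $\mathsf T_v\Delta_e\cong\Delta_v$; $\mathsf T_{w_0}\Delta_{w_0}\cong\nabla_e$; $L_i\mathsf T_v\Delta_u=0$ for $i>0$; $\mathsf T_v\theta_s\cong\theta_s\mathsf T_v$; and $\mathcal L\mathsf T_v$ is an autoequivalence of $D^b(\mathcal O_0)$. As a vector space, and up to a twist by an automorphism, $\mathsf T_{w_0}M=U(\mathfrak n_-)^{\circledast}\otimes_{U(\mathfrak n_-)}M$, where $\circledast$ is the graded dual. For $\mathfrak{sl}_2$: $\mathsf T_s\Delta_e=\Delta_s$ and $\mathsf T_s\Delta_s=\nabla_e$.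

**Tilting modules.** We claim
$$\theta_w\Delta_{w_0}\cong T_{w_0w}.\tag{3}$$
The module is tilting because $\Delta_{w_0}=T_{w_0}$ is. It is isomorphic to $\mathcal L\mathsf T_{w_0}(P_w)$: apply $\mathcal L\mathsf T_{w_0}$ to (2) evaluated at $\Delta_e$; since $\mathcal L\mathsf T_{w_0}$ commutes with the $\theta_s$ and $\mathsf T_{w_0}\Delta_e=\Delta_{w_0}$, we get $\mathcal L\mathsf T_{w_0}P_w\oplus\bigoplus(\mathcal L\mathsf T_{w_0}P_v)^{m_v}\cong\theta_w\Delta_{w_0}\oplus\bigoplus(\theta_v\Delta_{w_0})^{m_v}$, and induction on length with Krull–Schmidt cancels the shorter terms. So it is indecomposable. Finally, $\theta_s\Delta_v$ has a flag with subquotients $\Delta_v,\Delta_{vs}$, so $\theta_w\Delta_{w_0}$ has a Verma flag with subquotients $\Delta_{w_0v}$, $v\le w$, and $\Delta_{w_0w}$ occurs once. Its highest weight is $w_0w\cdot0$.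

So evaluation at $\Delta_e$ turns $\theta_w$ into $P_w$, and evaluation at $\Delta_{w_0}$ turns $\theta_w$ into $T_{w_0w}$. With $w=w_0y$ these are exactly the two modules in (1).

## 3. One complex of functors, two resolutions

**Rouquier complexes** (Rouquier, *Categorification of $\mathfrak{sl}_2$ and braid groups*). Let $\mathcal F_s=(\mathrm{Id}\xrightarrow{\eta}\theta_s)$ with $\theta_s$ in degree $0$. In $K^b(\mathcal P)$ it is invertible for composition, with inverse $\mathcal F_s^{-1}=(\theta_s\to\mathrm{Id})$ (adjunction, $\theta_s$ in degree $0$), and the $\mathcal F_s$ satisfy the braid relations. Put $\mathcal F_x=\mathcal F_{s_1}\cdots\mathcal F_{s_k}$ for a reduced expression $x=s_1\cdots s_k$. For example, when $r\ne s$,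
$$\mathcal F_r\mathcal F_s=(\mathrm{Id}\to\theta_r\oplus\theta_s\to\theta_r\theta_s).$$

**Minimal complexes.** A complex is minimal if all its differentials are radical, that is, have no component that is an isomorphism between indecomposable summands. We use four standard points.

* (M1) Every $X\in K^b(\mathcal P)$ has a minimal representative, unique up to isomorphism of complexes. It is obtained from any representative by cancelling isomorphisms between summands of neighboring terms, so its terms are summands of the terms of any representative. For $X\ne0$ the *depth* of $X$ is the largest $k$ with $X^{-k}\ne0$ in the minimal representative.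
* (M2) If $X$ is minimal of depth $k$ and $\theta_z$ is a summand of $X^{-k}$, then the projection $X\to\theta_z[k]$ is nonzero in $K^b(\mathcal P)$: a null-homotopy would write a split epimorphism $X^{-k}\to\theta_z$ as $h\,d^{-k}$, which is radical. For $m>k$ there are no nonzero maps $X\to\theta_z[m]$. Hence $\mathrm{depth}\,X=\max\{m:\mathrm{Hom}(X,\theta_z[m])\ne0\text{ for some }z\}$.
* (M3) If $\Psi\in K^b(\mathcal P)$ and $C$ is a bounded complex, then $\Psi C$ is an iterated cone of the $\Psi C^n[-n]$. If $\Psi C^n\simeq D_n$, then $\Psi C$ has a representative whose term in degree $i$ is $\bigoplus_nD_n^{i-n}$. In particular, composition with $\Theta\in\mathcal P$ on either side does not increase depth.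
* (M4) Evaluation at $\Delta_e$ sends minimal complexes to minimal complexes of projectives. A radical map between non-isomorphic $\theta$'s goes to a map between non-isomorphic indecomposable projectives; a radical endomorphism of $\theta_z$ is nilpotent, and so is its image.

**Lemma 3.1.** If $zs<z$, then $\eta:\theta_z\to\theta_s\theta_z$ is split mono and $\mathcal F_s\theta_z\simeq\theta_z\simeq\mathcal F_s^{-1}\theta_z$.

*Proof.* Write $\theta_s=GF$, with $F$ translation to the wall and $G$ translation out. Since $F$ is left adjoint to $G$, a triangle identity says that $\eta_G:G\to GFG$ is split mono. So $\eta_{\theta_s\Theta}:\theta_s\Theta\to\theta_s\theta_s\Theta$ is split mono for every $\Theta$. Take $\Theta=\theta_z$. As $\theta_s\theta_z\cong\theta_z^{\oplus2}$, naturality identifies $\eta_{\theta_s\theta_z}$ with $\eta_{\theta_z}\oplus\eta_{\theta_z}$. If a diagonal $2\times 2$ matrix has a left inverse, so has each diagonal entry, hence $\eta_{\theta_z}$ is split mono. Its cokernel is $\theta_z$ by Krull–Schmidt, so $\mathcal F_s\theta_z\simeq\theta_z$.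 Apply $\mathcal F_s^{-1}$ for the other statement. $\square$

So a letter $s$ acts on $\theta_z$ in one of two ways. If $s\in R(z)$, nothing happens. If $s\notin R(z)$, a copy of $\theta_z$ moves one degree to the left and new terms $\theta_s\theta_z$, not containing $\theta_z$, appear in the old degree. The rest of the talk rests on this.

**Lemma 3.2.** If $Q$ has a Verma flag, then $\mathcal F_xQ$ has cohomology only in degree $0$, equal to $\mathrm C_xQ$. Moreover $\mathrm C_x\Delta_e\cong\Delta_{x^{-1}}$.

*Proof.* **Step 1: reduction to Verma modules.** The terms of $\mathcal F_x$ are exact functors in degrees $\le0$. If $0\to Q'\to Q\to\Delta_v\to0$ is exact, then $0\to\mathcal F_xQ'\to\mathcal F_xQ\to\mathcal F_x\Delta_v\to0$ is an exact sequence of complexes, and its long exact sequence reduces the vanishing to Verma modules. As to degree $0$: for a complex $Y$ in degrees $\le0$ we have $H^0(\mathcal F_sY)=\mathrm C_sH^0(Y)$, because $\mathrm C_s$ is right exact. Hence $H^0(\mathcal F_xQ)=\mathrm C_xQ$.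

**Step 2: Verma modules, by induction on $\ell(x)$.** We prove that for all $v$, $\mathcal F_x\Delta_v$ has cohomology only in degree $0$ and $\mathrm C_x\Delta_v\cong\mathsf T_v\Delta_{x^{-1}}$. For $x=e$ this is $\mathsf T_v\Delta_e\cong\Delta_v$. Let $x=sx'>x'$, $b=x'^{-1}$ and $N=\mathrm C_{x'}\Delta_v\cong\mathsf T_v\Delta_b$. Then $bs=x^{-1}>b$, so there is an exact sequence $0\to\Delta_b\to\theta_s\Delta_b\to\Delta_{bs}\to0$. Apply $\mathsf T_v$, which is exact on modules with Verma flags and commutes with $\theta_s$. We get an injection $\iota:N\to\theta_sN$ with cokernel $\mathsf T_v\Delta_{bs}$. It remains to see that $\eta_N$ is a nonzero multiple of $\iota$. Since $\mathcal L\mathsf T_v$ is an equivalence, $\dim\mathrm{Hom}(N,\theta_sN)=\dim\mathrm{Hom}(\Delta_b,\theta_s\Delta_b)$; by adjunction the latter is the endomorphism space of a Verma module on the wall, of dimension $1$. As $\theta_sN\cong\mathsf T_v\theta_s\Delta_b\ne0$, the translation of $N$ to the wall is nonzero, and $\eta_N$ corresponds to the identity of this translation,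 so $\eta_N\ne0$. Hence $\mathcal F_x\Delta_v\simeq\mathcal F_sN=(N\hookrightarrow\theta_sN)$ has only the cohomology $\mathsf T_v\Delta_{x^{-1}}$ in degree $0$. The last statement of the lemma is the case $v=e$. $\square$

**Corollary 3.3.** Let $X$ be a complex in degrees $\le0$ representing $\mathcal F_x\theta_w$.

(a) If $X$ is minimal, $X\Delta_e$ is the minimal projective resolution of $\mathrm C_xP_w$. So $\mathrm{proj.dim}\,\mathrm C_xP_w=\mathrm{depth}(\mathcal F_x\theta_w)=:k(w,x)$.

(b) For any such $X$, $X\Delta_{w_0}$ is a resolution of $\mathrm C_xT_{w_0w}$ with a summand $T_{w_0z}$ in degree $-p$ for each summand $\theta_z$ of $X^{-p}$. Hence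
$$\mathrm{proj.dim}\,\mathrm C_xT_{w_0w}\le\max\{p+\mathbf a(w_0z):\theta_z\mid X^{-p}\}.\tag{4}$$

(c) $\mathrm{proj.dim}\,\mathrm C_xT_{w_0w}=\mathrm{depth}(\mathcal F_x\theta_w\mathcal F_{w_0})$.

*Proof.* (a) is Lemma 3.2 for $Q=P_w$ with (M4). (b) is Lemma 3.2 for $Q=T_{w_0w}$, with (3) and (K1). For (c), Lemma 3.2 gives $\mathcal F_{w_0}\Delta_e\simeq\Delta_{w_0}$, so the minimal complex of $\mathcal F_x\theta_w\mathcal F_{w_0}$, evaluated at $\Delta_e$, is a minimal complex of projectives quasi-isomorphic to $\mathrm C_xT_{w_0w}$. $\square$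

For example, $\mathcal F_x$ itself is in degrees $[-\ell(x),0]$ with $\mathrm{Id}$ in the lowest degree, mapping by the radical morphisms $\pm\eta:\mathrm{Id}\to\theta_{s_j}$. So its depth is $\ell(x)$, and $\mathrm{proj.dim}\,\Delta_{x^{-1}}=\ell(x)$.

**How far the straightforward argument goes.** Put $w=w_0y$, let $X$ be the minimal complex of $\mathcal F_x\theta_w$ and $k=k(w,x)$. Every $\theta_z$ in $X$ is a summand of some $\Theta\theta_w$, so $z\ge_Rw$ and $\mathbf a(w_0z)\le\mathbf a(y)$ by (A1). Then (4) reproves (K3). To prove equality one would take the last term, at position $k$, and say that the tilting modules there have projective dimension $\mathbf a(y)$ and push the total to $k+\mathbf a(y)$. This breaks at one precise point: a $\theta_z$ in the last term has only $z\ge_Rw$, and if $z>_Jw$, then $T_{w_0z}$ has projective dimension $\mathbf a(w_0z)<\mathbf a(y)$. If *all* summands of $X^{-k}$ have $z>_Jw$, then (4) even gives a strict inequality in (K3). So to refute (1) it is enough to find $x$ and $w$ for which the last term of $X$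 lies entirely in strictly larger two-sided cells.

Here is how to arrange it. First choose a start that produces an element $z$ of a larger cell in degree $0$, while terms from the old cell sit in degrees $-1$ and $0$. Then apply further letters that move $\theta_z$ to the left every time, but on which the old terms get stuck at least twice, because the letters lie in their right descent sets. The old terms have a head start of one degree; being stuck twice, they lose the race.

## 4. Moving translation functors past Rouquier complexes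

The purpose of this section is a commutation rule that makes the start of the race computable.

**Lemma 4.1.** Let $\Phi$ be a product of $\mathcal F^{\pm1}$'s with $\Phi\mathcal F_s\Phi^{-1}\cong\mathcal F_{s'}$. Then $\Phi\theta_s\Phi^{-1}\cong\theta_{s'}$. In particular:

(a) $\mathcal F_s\mathcal F_r\theta_s\cong\theta_r\mathcal F_s\mathcal F_r$ if $m_{rs}=3$;

(b) $\mathcal F_s\theta_{s'}\cong\theta_{s'}\mathcal F_s$ if $ss'=s's$, $s\ne s'$;

(c) $\mathcal F_{w_0}\theta_w\cong\theta_{w^*}\mathcal F_{w_0}$, where $w^*=w_0ww_0$.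

*Proof.* **Step 1: characterize $\theta_s$ by $\mathcal F_s$ alone.** Let $R=\mathrm{End}_{\mathcal P}(\mathrm{Id})$, a commutative local ring with maximal ideal $\mathfrak m$, finite-dimensional over $\mathbb C$. A chain map $\mathcal F_s\to\mathrm{Id}[1]$ is an arbitrary $f\in R$ in degree $-1$, and it is null-homotopic iff $f=h\eta$ for some $h:\theta_s\to\mathrm{Id}$. So
$$M_s:=\mathrm{Hom}(\mathcal F_s,\mathrm{Id}[1])=R/(\mathrm{Hom}(\theta_s,\mathrm{Id})\circ\eta)$$
is a cyclic $R$-module generated by the class $c_s$ of the identity. It is nonzero: $1=h\eta$ would make $\mathrm{Id}$ a summand of $\theta_s$. The degreewise split sequence $\theta_s\to\mathcal F_s\to\mathrm{Id}[1]$ shows that the fibre of $c_s$ is $\theta_s$. Now let $g=\upsilon c_s$, $\upsilon\in R$, be any generator. If $\upsilon$ were not invertible, then $M_s=Rg\subset\mathfrak mM_s$, and $M_s=0$ by Nakayama. So $\upsilon$ is an automorphism, and the fibre of $g$ is isomorphic to that of $c_s$. Hence every generator of $M_s$ has fibre $\cong\theta_s$.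

**Step 2: conjugation preserves the characterization.** $Y\mapsto\Phi Y\Phi^{-1}$ is a triangulated monoidal autoequivalence of $K^b(\mathcal P)$ fixing $\mathrm{Id}$ up to isomorphism. It induces a bijection $M_s\to M_{s'}$, semilinear over a ring automorphism of $R$. So it sends generators to generators, and fibres to fibres: $\Phi\theta_s\Phi^{-1}\cong\theta_{s'}$.

**Step 3: the three cases.** For (a) take $\Phi=\mathcal F_s\mathcal F_r$: by the braid relation $\Phi\mathcal F_s=\mathcal F_s\mathcal F_r\mathcal F_s\cong\mathcal F_r\mathcal F_s\mathcal F_r=\mathcal F_r\Phi$. For (b) take $\Phi=\mathcal F_s$. For (c) put $u'=w_0s=s^*w_0$; then $\mathcal F_{w_0}\mathcal F_s\cong\mathcal F_{s^*}\mathcal F_{u'}\mathcal F_s\cong\mathcal F_{s^*}\mathcal F_{w_0}$, so conjugation by $\mathcal F_{w_0}$ sends $\theta_s$ to $\theta_{s^*}$. Conjugate (2): the left side becomes $\theta_{s_k^*}\cdots\theta_{s_1^*}$, and since $*$ is a diagram automorphism this is $\theta_{w^*}\oplus\bigoplus_v\theta_{v^*}^{m_v}$. Induction on $\ell(w)$ and Krull–Schmidt give $\mathcal F_{w_0}\theta_w\mathcal F_{w_0}^{-1}\cong\theta_{w^*}$.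 $\square$

**Example 4.2.** Let $\mathfrak g=\mathfrak{sl}_3$ with simple reflections $r,s$, $w=s$, $x=sr$, $y=w_0s$; then $\mathbf a(y)=1$. First, $\mathcal F_r\theta_s=(\theta_s\to\theta_{sr})$. Apply $\mathcal F_s$: $\mathcal F_s\theta_s\simeq\theta_s$, and $\mathcal F_s\theta_{sr}=(\theta_{sr}\to\theta_{srs}\oplus\theta_s)$. By (M3), $\mathcal F_x\theta_s$ is represented by
$$\theta_s\oplus\theta_{sr}\to\theta_{srs}\oplus\theta_s\qquad(\text{degrees }-1,0).$$
Do the two $\theta_s$ cancel? By Lemma 4.1(a), $\mathcal F_x\theta_s\cong\theta_r\mathcal F_s\mathcal F_r$, so by Lemma 3.2 $\mathrm C_xP_s\cong\theta_r\Delta_{rs}$. If $L_v$ is a quotient of it, then $\mathrm{Hom}(\Delta_{rs},\theta_rL_v)\ne0$, so $\theta_rL_v\ne0$. From $\mathrm{Hom}(P_{z},\theta_rL_v)=\mathrm{Hom}(\theta_rP_{z},L_v)$ and (P2) this forces $vr<v$. So $L_s$ is not a quotient, and the two $\theta_s$ do cancel. The minimal complex is $\theta_{sr}\to\theta_{srs}$, and $\mathrm{proj.dim}\,\mathrm C_xP_s=1$. The larger cell $\{srs\}$ has entered, but in degree $0$; the last term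 $\theta_{sr}$ has $sr\sim_Js$. At $\Delta_{w_0}$ we get $0\to T_s\to T_e\to\mathrm C_xT_y\to0$, since $w_0sr=s$. Here $T_e=P_{w_0}$ is projective and $\mathrm{proj.dim}\,T_s=\mathbf a(s)=1$, so $\mathrm{proj.dim}\,\mathrm C_xT_y=2=1+1$, as (1) predicts.

## 5. A rank four path on which the larger cell comes last

We prove Theorem 1. Only here do $r,s,t,u$ denote the reflections of that theorem.

**Step 1: compute the start.** The word for $x=w''sr$ is reduced: the only left descent of $sr$ is $s$, so $sr$ is minimal in $\langle t,u\rangle sr$. By (P2), $b_tb_r=b_{tr}$, and $b_{tr}b_s=b_{trs}$ because none of $e,t,r$ has $s$ as a right descent. As $trs=rts=w$, we get $\theta_w=\theta_s\theta_r\theta_t$ and $\theta_r\theta_t=\theta_{rt}$. By Lemma 4.1(a) and then Lemma 3.1 (for $\mathcal F_r\theta_r\simeq\theta_r$),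
$$\mathcal F_x\theta_w=\mathcal F_{w''}\mathcal F_s\mathcal F_r\theta_s\theta_r\theta_t\cong\mathcal F_{w''}\theta_r\mathcal F_s\mathcal F_r\theta_r\theta_t\simeq\mathcal F_{w''}\,\theta_r\mathcal F_s\theta_r\theta_t.$$
The complex $\theta_r\mathcal F_s\theta_r\theta_t$ is $A\to Q$ in degrees $-1,0$ with
$$A=\theta_r\theta_r\theta_t\cong\theta_{rt}^{\oplus2},\qquad Q=\theta_r\theta_s\theta_r\theta_t\cong\theta_{rsr}\theta_t\oplus\theta_r\theta_t=\theta_z\oplus\theta_{rt},\qquad z:=t\cdot rsr.$$
Indeed $b_rb_sb_r=b_{rsr}+b_r$, and $b_tb_{rsr}=b_{trsr}$ because no $v\in\langle r,s\rangle$ has $tv<v$.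

**Step 2: locate the cells.** The aim is $z>_Jw$ and $rt\sim_Jw$. First, $\theta_w=\theta_s\theta_{rt}$, and $\theta_r\theta_w=Q=\theta_z\oplus\theta_{rt}$. So $rt\sim_Rw$ and $z\ge_Rw$. By (A1), $\mathbf a(w_0rt)=\mathbf a(w_0w)=\mathbf a(y)$ and $\mathbf a(w)=\mathbf a(rt)$; by (A2), $\mathbf a(rt)=2$. On the other hand $\theta_z=\theta_{rsr}\theta_t$ gives $z\ge_Jrsr$, so $\mathbf a(z)\ge\mathbf a(rsr)=3>2$. Hence $z\not\sim_Jw$, and (A1) gives $\mathbf a(w_0z)\le\mathbf a(y)-1$.

**Step 3: $\theta_z$ is never stuck.** We show $t,u\notin R(z)$. The reflection $u$ is not in the support of $z$. Suppose $zt<z$, and put $w_{rs}=rsr$. By the exchange condition for $z=t\cdot rsr$, either $zt=w_{rs}$ or $zt=tv$ with $v\in\langle r,s\rangle$. In the second case $tw_{rs}t=tv$, so $t=w_{rs}^{-1}v\in\langle r,s\rangle$, impossible. In the first case $tw_{rs}t=w_{rs}$, so $t$ commutes with $w_{rs}$ and $w_{rs}\alpha_t=\pm\alpha_t$. But $r\alpha_t=\alpha_t$, $s\alpha_t=\alpha_t+c\alpha_s$ with $c>0$ because $m_{st}\ge3$, and $r\alpha_s=\alpha_s+\alpha_r$, so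 $w_{rs}\alpha_t=\alpha_t+c(\alpha_r+\alpha_s)$. Contradiction.

**Step 4: $\theta_{rt}$ is stuck twice.** We show that $\mathcal F_{w''}\theta_{rt}$ has a representative in degrees $\ge-(m-2)$. Write $\mathcal F_{w''}=\mathcal G\mathcal F_t\mathcal F_u\mathcal F_t$ with $\mathcal G$ a product of $m-3$ factors. By Lemma 3.1, $\mathcal F_t\mathcal F_u\mathcal F_t\theta_t\simeq\mathcal F_t\mathcal F_u\theta_t$, and
$$\mathcal F_t\mathcal F_u\theta_t=\big(\theta_t\to\theta_t\theta_t\oplus\theta_u\theta_t\to\theta_t\theta_u\theta_t\big)\qquad(\text{degrees }-2,-1,0).$$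
The component $\theta_t\to\theta_t\theta_t$ is $\eta_t$, a split mono by Lemma 3.1. So the degree $-2$ term cancels, and $\mathcal F_t\mathcal F_u\theta_t$ is represented in degrees $-1,0$. Compose with $\theta_r$ on the right, using $\theta_t\theta_r\cong\theta_{rt}$, and with $\mathcal G$ on the left: the lowest degree is at least $-1-(m-3)=-(m-2)$.

**Step 5: assemble the complex.** By Step 1, $\mathcal F_x\theta_w\simeq\mathrm{Cone}(\mathcal F_{w''}A\to\mathcal F_{w''}Q)$. In the cone $\mathcal F_{w''}A$ is shifted one degree to the left. Keep $\mathcal F_{w''}\theta_z$ as it is, in degrees $[-m,0]$, and replace $\mathcal F_{w''}\theta_{rt}$ by its short representative from Step 4, both in $\mathcal F_{w''}A$ and in $\mathcal F_{w''}Q$. The result is a complex $X$ in degrees $[-m,0]$ with these properties.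

* $X^{-m}=\theta_z$, from $\mathcal F_{w''}\theta_z$. The parts coming from $A$ and from $\theta_{rt}\mid Q$ live in degrees $\ge-(m-1)$ and $\ge-(m-2)$.
* The differential on $X^{-m}$ is radical. The representative of $\mathcal F_{w''}Q$ is a subcomplex of the cone and $\mathcal F_{w''}\theta_z$ is a summand of it, so this differential goes only into $(\mathcal F_{w''}\theta_z)^{1-m}$, with components $\pm\eta:\theta_z\to\theta_t\theta_z$ and $\theta_z\to\theta_u\theta_z$. By Step 3 and (P2), $\theta_z$ is not a summand of the targets.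
* Every summand $\theta_{z'}$ of a term is a summand of some $\Theta\theta_{rt}$, because $A$ and $Q=\theta_r\theta_s\theta_{rt}$ are of this form. Hence, by (3), (K1) and (P3), $\mathbf a(w_0z')=\mathrm{proj.dim}\,T_{w_0z'}\le\mathrm{proj.dim}\,T_{w_0rt}=\mathbf a(w_0rt)=\mathbf a(y)$.

**Step 6: the projective side.** $X\Delta_e$ is a projective resolution of $\mathrm C_xP_w$ of length $m$ whose last map $P_z\to X^{1-m}\Delta_e$ is radical. So the map $\mathrm{Hom}(X^{1-m}\Delta_e,L_z)\to\mathrm{Hom}(P_z,L_z)$ is zero, and $\mathrm{Ext}^m(\mathrm C_xP_w,L_z)=\mathrm{Hom}(P_z,L_z)\ne0$. Therefore $\mathrm{proj.dim}\,\mathrm C_xP_w=m$.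

**Step 7: the tilting side.** In degree $-m$ there is only $\theta_z$, with $\mathbf a(w_0z)\le\mathbf a(y)-1$; everywhere else $p\le m-1$ and $\mathbf a(w_0z')\le\mathbf a(y)$. By (4),
$$\mathrm{proj.dim}\,\mathrm C_xT_y\le\max\{m+\mathbf a(w_0z),\,(m-1)+\mathbf a(y)\}\le\mathbf a(y)+m-1.\qquad\square$$

**Example 5.1 ($\mathfrak{sl}_5$).** Take $(r,s,t,u)=(s_1,s_2,s_3,s_4)$ and $m=3$, so $x=s_3s_4s_3s_2s_1$ and $y=w_0s_1s_3s_2$. In one-line notation $w=s_1s_3s_2=24135$ and $s_1s_3=21435$. Inserting $2,4,1,3,5$ gives successive rows $2$; $24$; $14/2$; $13/24$; $135/24$. So $w$ has shape $(3,2)$, and the same holds for $21435$. For $z=s_3s_1s_2s_1=42135$ insertion ends with $135/2/4$, of shape $(3,1,1)$. By (A5), $\mathbf a(y)=\binom32+\binom22=4$ and $\mathbf a(w_0z)=\binom32=3$. So $\mathrm{proj.dim}\,\mathrm C_xP_{w_0y}=3$ and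
$$\mathrm{proj.dim}\,\mathrm C_xT_y\le\max(3+3,\,2+4)=6<7.$$
Thus (1) is false. Example 6.4 shows that the value is exactly $6$.

## 6. Working modulo larger cells: the exact criterion and the corrected formula

**Theorem 2.** Put $w=w_0y$, $k=\mathrm{proj.dim}\,\mathrm C_xP_w$. Then $\mathrm{proj.dim}\,\mathrm C_xT_y=\mathbf a(y)+k$ if and only if the last term (position $k$) of the minimal projective resolution of $\mathrm C_xP_w$ has a summand $P_z$ with $z\sim_Jw$.

**Theorem 3.** Let $\bar k(u,x)$ be the largest $p$ such that some $P_z$ with $z\sim_Ju$ occurs in position $p$ of the minimal projective resolution of $\mathrm C_xP_u$. Then, with $w=w_0y$,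
$$\mathrm{proj.dim}\,\mathrm C_xP_w=\max_{u\ge_Lw}\bar k(u,x),\qquad\mathrm{proj.dim}\,\mathrm C_xT_y=\max_{u\ge_Lw}\big(\bar k(u,x)+\mathbf a(w_0u)\big).$$

"Only if" in Theorem 2 is the observation at the end of Section 3. For "if" we need a lower bound, and we get it by discarding all larger cells.

**Definition.** For a two-sided cell $J$ let $\bar{\mathcal P}_J$ be $\mathrm{add}\{\theta_u:u\ge_JJ\}$ modulo the morphisms that factor through $\mathrm{add}\{\theta_u:u>_JJ\}$.

It is Krull–Schmidt with indecomposables $\theta_u$, $u\in J$: their endomorphism rings are nonzero quotients of local rings. Since both additive categories are stable under composition with projective functors, $\mathcal P$ acts on $\bar{\mathcal P}_J$ on the left and on the right, hence so does $K^b(\mathcal P)$ on $K^b(\bar{\mathcal P}_J)$. Radical maps have radical images, so images of minimal complexes are minimal, and (M1)–(M3), including the Hom-characterization of depth, hold in $K^b(\bar{\mathcal P}_J)$. Example: for $S_3$ and $J=\{r,s,rs,sr\}$ the minimal complex $\theta_{sr}\to\theta_{srs}$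 of Example 4.2 becomes $\theta_{sr}$ in degree $-1$.

Let $\beta$ be a product of $\mathcal F^{\pm1}$'s and $w\in J$. Put $k(w,\beta)=\mathrm{depth}(\beta\theta_w)$, and let $\bar k(w,\beta)$ be the depth of $\beta\theta_w$ in $K^b(\bar{\mathcal P}_J)$. It is finite, because $\beta$ acts invertibly and so the image is nonzero. It is the largest $p$ such that some $\theta_z$, $z\in J$, occurs in degree $-p$ of the minimal complex of $\beta\theta_w$. Write $\bar k(w,x)=\bar k(w,\mathcal F_x)$; by Corollary 3.3(a) this is the number in Theorem 3. Clearly $\bar k\le k$.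

**Lemma 6.1.** For $z\in J$ put $a=\mathbf a(w_0z)$. In $K^b(\bar{\mathcal P}_J)$, $\theta_z\mathcal F_{w_0}$ is isomorphic to a nonzero object of $\bar{\mathcal P}_J$ placed in degree $-a$.

*Proof.* **Step 1: multiplicities as Ext groups.** As $\theta_z\mathcal F_{w_0}\Delta_e\simeq\theta_z\Delta_{w_0}=T_{w_0z}$, the multiplicity of $\theta_u$ ($u\in J$) in degree $-q$ of the minimal complex is $\dim\mathrm{Ext}^q(T_{w_0z},L_u)$. It vanishes for $q>a$ by (K1). We must show that it vanishes for $q<a$.

**Step 2: move everything to one small module.** Put $M=\theta_{z^{-1}}L_u$. By adjunction $\mathrm{Ext}^q(\theta_z\Delta_{w_0},L_u)\cong\mathrm{Ext}^q(\Delta_{w_0},M)$. The simple-preserving duality fixes $\nabla_{w_0}=\Delta_{w_0}$ and commutes with projective functors, so it fixes $M$; hence this is $\cong\mathrm{Ext}^q(M,\Delta_{w_0})$. As $M$ is a summand of $E\otimes L_u$ with $\dim E<\infty$, (A4) and (A1) give $\mathrm{GKdim}\,M\le\mathrm{GKdim}\,L_u=\ell(w_0)-\mathbf a(w_0u)=\ell(w_0)-a$.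

**Step 3: twist.** Apply the equivalence $\mathcal L\mathsf T_{w_0}$, under which $\Delta_{w_0}\mapsto\nabla_e$. Since $\nabla_e=I_e$ is injective,
$$\mathrm{Ext}^q(M,\Delta_{w_0})\cong\mathrm{Hom}(\mathcal L\mathsf T_{w_0}M,\nabla_e[q])\cong\mathrm{Hom}(L_q\mathsf T_{w_0}M,\nabla_e).$$
So it suffices that $L_q\mathsf T_{w_0}M=0$ for $q<a$.

**Step 4: commutative-algebra style vanishing.** Projectives in $\mathcal O_0$ have Verma flags, so they are free of finite rank over $U(\mathfrak n_-)$. Hence, as a vector space, $L_q\mathsf T_{w_0}M=\mathrm{Tor}_q^{U(\mathfrak n_-)}(U(\mathfrak n_-)^{\circledast},M)$. For a weight-graded free module $F$ of finite rank, the graded dual of $U(\mathfrak n_-)^{\circledast}\otimes_{U(\mathfrak n_-)}F$ is $\mathrm{Hom}_{U(\mathfrak n_-)}(F,U(\mathfrak n_-))$, and graded duality is exact. So the graded dual of the Tor space is $\mathrm{Ext}^q_{U(\mathfrak n_-)}(M,U(\mathfrak n_-))$. The ring $U(\mathfrak n_-)$ is Auslander regular and Cohen–Macaulay (Björk, Levasseur), so this vanishes for $q<\dim\mathfrak n_--\mathrm{GKdim}\,M$.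 The GK dimension of $M$ is the same over $U(\mathfrak n_-)$ and over $U(\mathfrak g)$: if $V\subset M$ is a finite-dimensional generating space stable under $\mathfrak b=\mathfrak h\oplus\mathfrak n_+$, then $U_i(\mathfrak g)V=U_i(\mathfrak n_-)V$ for the PBW filtrations. As $\dim\mathfrak n_-=\ell(w_0)$, Step 2 gives vanishing for $q<a$.

So only $q=a$ occurs. The object is nonzero because $\mathcal F_{w_0}$ acts invertibly. $\square$

**Lemma 6.2.** For $w\in J$, the depth of $\mathcal F_x\theta_w\mathcal F_{w_0}$ in $K^b(\bar{\mathcal P}_J)$ is $\bar k(w,x)+\mathbf a(w_0w)$.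

*Proof.* Put $a=\mathbf a(w_0w)$, which equals $\mathbf a(w_0z)$ for all $z\in J$, and $\bar k=\bar k(w,x)$. Let $\bar X$ be the minimal complex of $\mathcal F_x\theta_w$ in $K^b(\bar{\mathcal P}_J)$. By Lemma 6.1 and (M3), $\bar X\mathcal F_{w_0}$ has a representative whose terms coming from $\bar X^{-p}$ sit in degree $-p-a$, so the depth is $\le\bar k+a$. Conversely, $\mathrm{Hom}(\bar X,\theta_u[\bar k])\ne0$ for some $u\in J$. The autoequivalence $Y\mapsto Y\mathcal F_{w_0}[-a]$ sends $\theta_u$ to an object $E$ in degree $0$. So $\mathrm{Hom}(\bar X\mathcal F_{w_0}[-a],E[\bar k])\ne0$, the depth of $\bar X\mathcal F_{w_0}[-a]$ is at least $\bar k$, and that of $\bar X\mathcal F_{w_0}$ is at least $\bar k+a$. $\square$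

**Proof of Theorem 2.** Let $w=w_0y$, $k=k(w,x)$, $\bar k=\bar k(w,x)$. The condition in the theorem says $\bar k=k$. All $\theta_z$ in the minimal complex of $\mathcal F_x\theta_w$ have $z\ge_Rw$, so $\mathbf a(w_0z)\le\mathbf a(y)$.

If $\bar k=k$: the depth of $\mathcal F_x\theta_w\mathcal F_{w_0}$ in $K^b(\mathcal P)$ is at least its depth in $K^b(\bar{\mathcal P}_J)$, $J\ni w$, which is $k+\mathbf a(y)$ by Lemma 6.2. So $\mathrm{proj.dim}\,\mathrm C_xT_y\ge k+\mathbf a(y)$ by Corollary 3.3(c), and $\le$ follows from (4).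

If $\bar k<k$: all $\theta_z$ in degree $-k$ have $z>_Jw$, so $\mathbf a(w_0z)<\mathbf a(y)$, and (4) gives $\mathrm{proj.dim}\,\mathrm C_xT_y<k+\mathbf a(y)$. $\square$

**Proof of Theorem 3.** **Step 1: a formula for any $\beta$.** We claim that for every product $\beta$ of $\mathcal F^{\pm1}$'s,
$$k(w,\beta)=\max_{u\ge_Lw}\bar k(u,\beta).\tag{5}$$
If $u\ge_Lw$, then $\beta\theta_u$ is a summand of some $\beta\theta_w\Theta$, so $\bar k(u,\beta)\le k(u,\beta)\le k(w,\beta)=:k$. For the converse, among all $u\ge_Lw$ with $k(u,\beta)=k$ (for instance $u=w$) choose one with $\mathbf a(w_0u)$ minimal, and suppose $\bar k(u,\beta)<k$. Then the last term of the minimal complex of $\beta\theta_u$ contains some $\theta_z$ with $z>_Ju$, and by adjunction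
$$0\ne\mathrm{Hom}(\beta\theta_u,\theta_z[k])=\mathrm{Hom}(\beta,\theta_z\theta_{u^{-1}}[k]).$$
So for some summand $\theta_v$ of $\theta_z\theta_{u^{-1}}$ we have $0\ne\mathrm{Hom}(\beta,\theta_v[k])=\mathrm{Hom}(\beta\theta_{v^{-1}},\mathrm{Id}[k])$, hence $k(v^{-1},\beta)\ge k$. Taking adjoints, $\theta_{v^{-1}}$ is a summand of $\theta_u\theta_{z^{-1}}$. Hence $v^{-1}\ge_Lu\ge_Lw$, so $k(v^{-1},\beta)\le k$, and therefore it equals $k$. Moreover $v^{-1}\ge_Jz^{-1}$, so by (A1) and (A3) $\mathbf a(w_0v^{-1})\le\mathbf a(w_0z^{-1})=\mathbf a(w_0z)<\mathbf a(w_0u)$. This contradicts the choice of $u$, and (5) holds.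

**Step 2: the first formula.** Take $\beta=\mathcal F_x$ in (5) and use Corollary 3.3(a).

**Step 3: the second formula.** Take $\beta=\mathcal F_x\mathcal F_{w_0}$. By Lemma 4.1(c), $\mathcal F_x\theta_u\mathcal F_{w_0}\cong\beta\theta_{u^*}$ for all $u$, and $*$ preserves $\ge_L$. So Corollary 3.3(c) and (5) give $\mathrm{proj.dim}\,\mathrm C_xT_y=k(w^*,\beta)=\max_{u\ge_Lw}\bar k(u^*,\beta)$. To apply Lemma 6.2 we need $u^*\sim_Ju$. By Lemma 6.1 the minimal complex of $\theta_u\mathcal F_{w_0}\cong\mathcal F_{w_0}\theta_{u^*}$ contains some $\theta_{u'}$ with $u'\sim_Ju$; as a term of $\mathcal F_{w_0}\theta_{u^*}$ it has $u'\ge_Ru^*$. So $u\ge_Ju^*$, and by symmetry $u^*\ge_Ju$. Thus $\bar k(u^*,\beta)$ is the depth of $\mathcal F_x\theta_u\mathcal F_{w_0}$ in $K^b(\bar{\mathcal P}_J)$ with $J\ni u$, which is $\bar k(u,x)+\mathbf a(w_0u)$. $\square$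

The next lemma makes the count of depth letter by letter precise.

**Lemma 6.3.** Let $Z\in K^b(\mathcal P)$ (or $K^b(\bar{\mathcal P}_J)$) be minimal of depth $k$. If $Z^{-k}$ contains $\theta_u$ with $us>u$, then $\mathrm{depth}\,\mathcal F_sZ=k+1$. In all cases $\mathrm{depth}\,\mathcal F_sZ\ge k$.

*Proof.* The term of $\mathcal F_sZ$ in degree $-k-1$ is $Z^{-k}$, with differential $(\eta,\pm d)$ into $\theta_sZ^{-k}\oplus Z^{1-k}$. Let $us>u$. If the projection to $\theta_u[k+1]$ were null-homotopic, restriction to the summand $\theta_u$ would write $\mathrm{id}_{\theta_u}$ as $h\,\eta_{\theta_u}\pm h'd|_{\theta_u}$. The first summand factors through $\theta_s\theta_u$, which does not contain $\theta_u$, and the second through a radical map; both are radical, a contradiction. So the depth is at least $k+1$, and it cannot be more. If instead $Z^{-k}$ contains $\theta_u$ with $us<u$, then by Lemma 3.1 $\mathrm{Hom}(\mathcal F_sZ,\theta_u[k])=\mathrm{Hom}(Z,\mathcal F_s^{-1}\theta_u[k])=\mathrm{Hom}(Z,\theta_u[k])\ne0$. $\square$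

**Example 6.4 (exact value in Theorem 1 for $m=3$).** In the situation of Theorem 1 with $m=3$ we have $\mathrm{proj.dim}\,\mathrm C_xT_y=\mathbf a(y)+2$. By Theorem 1 only $\ge$ is needed, and by Lemma 6.2 and Corollary 3.3(c) it suffices that $\bar k(w,x)\ge2$. Work in $\bar{\mathcal P}_J$ with $J\ni w$. There $\theta_z$ dies, so by Section 5, Step 1, $\mathcal F_s\mathcal F_r\theta_w\simeq(\theta_{rt}^{\oplus2}\to\theta_{rt})$. Since $wr>w$, $\mathcal F_r\theta_w$ has depth $1$ by Lemma 6.3, and $\mathcal F_s$ does not lower it. So the last term of the minimal complex is a sum of copies of $\theta_{rt}$ in degree $-1$. Apply $\mathcal F_t$: as $\mathcal F_t\theta_{rt}\simeq\theta_{rt}$, the terms are still copies of $\theta_{rt}$ in degrees $-1,0$, and the depth is $\ge1$. Then $\mathcal F_u$ raises the depth to $2$, since $u\notin R(rt)$, and the last $\mathcal F_t$ does not lower it. For $\mathfrak{sl}_5$ this gives $\mathrm{proj.dim}\,\mathrm C_xT_y=6$.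

## 7. Cells with a parabolic longest element, and small values of $\mathbf a$

**Theorem 4.** The equality (1) holds for all $x$ if (i) the left cell of $w_0y$ contains the longest element $w_{\mathfrak p}$ of some parabolic subgroup $W_{\mathfrak p}$, or (ii) $\mathbf a(y)\le2$. Hence (1) holds in rank $\le2$ and for $\mathfrak{sl}_4$, and for $\mathfrak{sl}_n$ it holds if and only if $n\le4$.

By Theorem 2, equality holds iff $k(w,x)=\bar k(w,x)$ for $w=w_0y$. These numbers depend only on $x$ and the left cell of $w$: if $w\sim_Lw'$, then $\theta_{w'}$ is a summand of some $\theta_w\Theta$ and conversely, and composition with $\Theta$ does not increase depth, in $K^b(\mathcal P)$ or in $K^b(\bar{\mathcal P}_J)$.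

### 7.1. Proof of (i): linearity in a grading

By invariance take $w=w_{\mathfrak p}$. Write $x=x'v$ with $v\in W_{\mathfrak p}$ and $x'$ minimal in $xW_{\mathfrak p}$. By Lemma 3.1, $\mathcal F_v\theta_{w_{\mathfrak p}}\simeq\theta_{w_{\mathfrak p}}$, so $\mathcal F_x\theta_{w_{\mathfrak p}}\simeq\mathcal F_{x'}\theta_{w_{\mathfrak p}}$, and we may assume $x=x'$.

We use the graded version $\mathcal O_0^{\mathbb Z}$ (Beilinson–Ginzburg–Soergel) and the graded translation functors (Stroppel, *Category $\mathcal O$: gradings and translation functors*). Here $(M\langle m\rangle)_i=M_{i+m}$, and $P_w,\Delta_w$ are normalized to have heads in degree $0$. The facts used are: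

* (G1) $\mathrm{Hom}(P_u,P_v\langle m\rangle)=0$ for $m<0$, and it is $\delta_{uv}\mathbb C$ for $m=0$.
* (G2) $\theta_s$ has a self-adjoint graded lift with $\theta_sP_z\cong P_z\langle1\rangle\oplus P_z\langle-1\rangle$ if $zs<z$, and otherwise $\theta_sP_z\cong P_{zs}\oplus\bigoplus_{v<z}P_v^{m_v}$ unshifted. The adjunctions lift to $\mathrm{Id}\langle-1\rangle\to\theta_s$ and $\theta_s\to\mathrm{Id}\langle1\rangle$. So $\mathcal F_s=(\mathrm{Id}\langle-1\rangle\to\theta_s)$ and $\mathcal F_s^{-1}=(\theta_s\to\mathrm{Id}\langle1\rangle)$ act on $D^b(\mathcal O_0^{\mathbb Z})$, and $\mathcal F_s^{-1}$ is right adjoint to $\mathcal F_s$.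
* (G3) $\Delta_u$ has a linear projective resolution: its term in degree $-p$ is a sum of modules $P_z\langle-p\rangle$.
* (G4) $P_{w_{\mathfrak p}}$ has a graded Verma flag with subquotients $\Delta_v\langle\ell(v)-\ell(w_{\mathfrak p})\rangle$, $v\in W_{\mathfrak p}$.

For $\mathfrak{sl}_2$: $P_s$ has $L_s,L_e,L_s$ in degrees $0,1,2$; its flag is $\Delta_s,\Delta_e\langle-1\rangle$; and $\Delta_s$ is resolved by $P_e\langle-1\rangle\to P_s$.

**Step 1: shifts are bounded on one side.** *The terms in degree $-p$ of the minimal complex of $\mathcal F_xP_w$ have the form $P_z\langle-p+j\rangle$ with $j\ge0$. The terms in degree $q$ of a suitable complex of projectives representing $\mathcal F_x^{-1}P_z$ have the form $P_u\langle q-j\rangle$ with $j\ge0$ and $u\ge_Rz$.* Argue letter by letter, with (M3). If $zs<z$, then $\mathcal F_sP_z=(P_z\langle-1\rangle\to P_z\langle1\rangle\oplus P_z\langle-1\rangle)$ with split mono differential (Lemma 3.1), so $P_z$ is replaced by $P_z\langle1\rangle$ in the same degree and $j$ grows by $1$. If $zs>z$, then $P_z$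 is replaced by $P_z\langle-1\rangle$ one degree lower and unshifted $P_v$'s in the same degree, and $j$ does not change. Dually, $\mathcal F_s^{-1}$ replaces $P_z$ by $P_z\langle-1\rangle$ in the same degree if $zs<z$ ($j$ grows by $1$), and otherwise by unshifted $P_v$'s in the same degree together with $P_z\langle1\rangle$ one degree higher ($j$ does not change). The condition $u\ge_Rz$ holds since all terms come from functors $\Theta\theta_z$.

**Step 2: shifts of Verma modules.** *For any reduced word of $g\in W$, $\mathcal F_g\Delta_e\cong\Delta_{g^{-1}}$ without shift.* By Lemma 3.2 and uniqueness of graded lifts of indecomposable modules up to shift, $\mathcal F_g\Delta_e\cong\Delta_{g^{-1}}\langle i\rangle$ for some $i$. By (G2) the degree $0$ term $\theta_{s_1}\cdots\theta_{s_k}P_e$ of the complex contains $P_{g^{-1}}$ exactly once, unshifted. It surjects onto a module with head $L_{g^{-1}}\langle i\rangle$, so it contains $P_{g^{-1}}\langle i\rangle$. Hence $i=0$.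

**Step 3: shifts are bounded on the other side.** *In the minimal complex of $\mathcal F_xP_{w_{\mathfrak p}}$ all terms also have $j\le0$.* For $v\in W_{\mathfrak p}$ we have $\ell(xv^{-1})=\ell(x)+\ell(v)$ by minimality of $x$. So by Step 2, applied to $v^{-1}$ and to $xv^{-1}$, $\mathcal F_x\Delta_v\cong\mathcal F_x\mathcal F_{v^{-1}}\Delta_e\cong\Delta_{vx^{-1}}$, unshifted. By Lemma 3.2, (G4) and exactness, $\mathcal F_xP_{w_{\mathfrak p}}$ is a module filtered by the $\Delta_{vx^{-1}}\langle\ell(v)-\ell(w_{\mathfrak p})\rangle$. By (G3) and the horseshoe lemma it has a projective resolution with terms $P_z\langle-p+\ell(v)-\ell(w_{\mathfrak p})\rangle$ in degree $-p$, that is, with $j\le0$. The minimal resolution is a summand of it.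

**Step 4: the last term returns to the cell.** By Steps 1 and 3, $j=0$ throughout. Let $P_z\langle-k\rangle$ occur in the last degree $-k$. The projection onto it is nonzero, so
$$0\ne\mathrm{Hom}(\mathcal F_xP_{w_{\mathfrak p}},P_z\langle-k\rangle[k])=\mathrm{Hom}(P_{w_{\mathfrak p}},\mathcal F_x^{-1}P_z\langle-k\rangle[k]).$$
Such a map is given by a nonzero map from $P_{w_{\mathfrak p}}$ to the degree $k$ term of $\mathcal F_x^{-1}P_z$, shifted by $\langle-k\rangle$. By Step 1 this is a sum of objects $P_u\langle k-j-k\rangle=P_u\langle-j\rangle$ with $j\ge0$ and $u\ge_Rz$. By (G1), $j=0$ and $u=w_{\mathfrak p}$ for some summand. So $w_{\mathfrak p}\ge_Rz$. As also $z\ge_Rw_{\mathfrak p}$, we get $z\sim_Jw_{\mathfrak p}$, and Theorem 2 gives (1). $\square$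

### 7.2. Proof of (ii): a bound on the last position

**Lemma 7.1.** If $\theta_z$ occurs in the last degree $-k$ of the minimal complex of $\mathcal F_x\theta_w$, then $k\le\mathbf a(w_0z)$.

*Proof.* **Step 1: $\mathcal F_{w_0}^{-1}\theta_z$ lives in degrees $[0,c]$ with $c=\mathbf a(w_0z)$.** Taking adjoints is a contravariant equivalence of $\mathcal P$ that reverses composition, with $\theta_w\mapsto\theta_{w^{-1}}$. Extended to complexes (negating degrees), it sends an object of $K^b(\mathcal P)$ to its dual, hence an invertible object to its inverse. So $\mathcal F_s^{\pm1}\mapsto\mathcal F_s^{\mp1}$ and $\mathcal F_{w_0}^{-1}\theta_z\mapsto\theta_{z^{-1}}\mathcal F_{w_0}$. Evaluated at $\Delta_e$, the minimal complex of the latter is the minimal projective resolution of $T_{w_0z^{-1}}$, so it lives in degrees $[-c,0]$ with $c=\mathbf a(w_0z^{-1})=\mathbf a(w_0z)$ by (K1) and (A3). Dualize back.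

**Step 2: compare.** By Step 1, $\theta_z$ is an iterated extension of objects $\mathcal F_{w_0}\theta_u[-q]$ with $0\le q\le c$. We have $\mathrm{Hom}(\mathcal F_x\theta_w,\theta_z[k])\ne0$ and $\mathcal F_{w_0}\cong\mathcal F_x\mathcal F_{x^{-1}w_0}$. So for some $u$ and $q\le c$
$$0\ne\mathrm{Hom}(\mathcal F_x\theta_w,\mathcal F_{w_0}\theta_u[k-q])=\mathrm{Hom}(\theta_w,\mathcal F_{x^{-1}w_0}\theta_u[k-q]).$$
Since $\mathcal F_{x^{-1}w_0}\theta_u$ lives in degrees $\le0$, its shift lives in degrees $\le q-k$. So $q-k\ge0$, and $k\le q\le c$. $\square$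

**Proof of (ii).** Let $\mathbf a(y)\le2$, $w=w_0y$, and suppose $\bar k(w,x)<k=k(w,x)$, so every $\theta_z$ in the last degree $-k$ has $z>_Jw$. By Lemma 7.1 and (A1), $k\le\mathbf a(w_0z)<\mathbf a(y)\le2$. So $k\le1$.

If $k=0$: $\mathcal F_x\theta_w$ is concentrated in degree $0$, and it is indecomposable because $\mathcal F_x$ acts invertibly. So $\mathcal F_x\theta_w\cong\theta_z$ and $\theta_w\simeq\mathcal F_x^{-1}\theta_z$, whence $w\ge_Rz$. This contradicts $z>_Jw$.

If $k=1$: apply the letters of $x$ from the right. If all lie in $R(w)$, then $\mathcal F_x\theta_w\simeq\theta_w$ and $k=0$, a contradiction. At the first letter $s\notin R(w)$ the complex becomes $\mathcal F_s\theta_w$, whose depth in $K^b(\bar{\mathcal P}_J)$, $J\ni w$, is $1$ by Lemma 6.3. By the same lemma later letters do not lower this depth. So $\bar k(w,x)\ge1=k$, a contradiction.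

Hence $\bar k=k$, and Theorem 2 gives (1). $\square$

### 7.3. Rank at most two, and $\mathfrak{sl}_4$

For irreducible rank $2$ the values of $\mathbf a$ are $0,1$ and $\ell(w_0)$, the last attained only at $w_0$; for rank $1$ and $A_1\times A_1$ all values are $\le2$. So in rank $\le 2$ either $\mathbf a(y)\le2$ and (ii) applies, or $y=w_0$, $w_0y=e=w_\varnothing$ and (i) applies.

For $\mathfrak{sl}_4$, by (A5), $\mathbf a(y)\ge3$ means that $w_0y$ has shape $(4)$ or $(3,1)$; the next shape $(2,2)$ gives $2$. Shape $(4)$ is $w_0y=e$. The two-sided cell of shape $(3,1)$ has three left cells, one for each standard tableau of this shape. The elements $s_1,s_2,s_3$ have shape $(3,1)$ and distinct right descent sets, while right descent sets are constant on left cells. So each of the three left cells contains one of them. Each $s_i$ is the longest element of a parabolic subgroup, so (i) applies. Together with Theorem 1 for $n\ge5$, (1) holds for $\mathfrak{sl}_n$ if and only if $n\le4$. $\square$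

## 8. Block sums: the defect is unbounded

**Theorem 5.** For $n\ge5m$, $m\ge1$, there are $x,y\in S_n$ with $\mathbf a(y)+\mathrm{proj.dim}\,\mathrm C_xP_{w_0y}-\mathrm{proj.dim}\,\mathrm C_xT_y\ge m$.

*Proof.* **Step 1: put $m$ copies of the $\mathfrak{sl}_5$ example side by side.** Let $S_5^m\subset S_n$ be the standard parabolic subgroup of the first $m$ consecutive blocks of size $5$. Let $w=\prod w_i$ and $x=\prod x_i$, with $w_i,x_i$ the elements of Example 5.1 in the $i$-th factor, and $y=w_0w$. Then $\theta_w=\prod\theta_{w_i}$, and each $\theta_{w_i}$ is a product of $\theta_s$'s from the $i$-th factor. By Lemma 4.1(b), $\mathcal F_x\theta_w\cong\prod_i\mathcal F_{x_i}\theta_{w_i}$. Represent the $i$-th factor by the complex $X_i$ of Section 5. Its degree $-3$ term is $\theta_{z_i}$, and all other terms are in degrees $[-2,0]$. All terms are summands of $\Theta\theta_{(s_1s_3)_i}$, where $(s_1s_3)_i$ is the copy of $s_1s_3$ in the $i$-th factor and $\Theta$ is a product of $\theta_s$'s from the $i$-th factor. Products of projective functors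 from different factors commute up to isomorphism, since the corresponding Hecke algebra elements commute.

**Step 2: the projective side.** The last term of the product complex is $\theta_z$, $z=\prod z_i$, in degree $-3m$. The components of its differential come from the differentials of single factors $X_i$. By Section 5, Step 5, they are morphisms from $\theta_z$ to objects isomorphic to $\theta_s\theta_z$ with $zs>z$. Such objects do not contain $\theta_z$, so the components are radical. As in Section 5, Step 6, $\mathrm{Ext}^{3m}(\mathrm C_xP_w,L_z)\ne0$ and $\mathrm{proj.dim}\,\mathrm C_xP_w=3m$.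

**Step 3: the tilting side.** Consider a term in which exactly $c$ of the $m$ factors are in degree $-3$. It sits in degree $\ge-(3c+2(m-c))=-(2m+c)$. By commutation it is a summand of some $\Theta\theta_{v_c}$, where $v_c$ is the product of $c$ of the $z_i$ and of the $(s_1s_3)_i$ in the remaining factors. So the corresponding tilting modules have projective dimension at most $\mathrm{proj.dim}\,T_{w_0v_c}=\mathbf a(w_0v_c)$. By Greene's theorem $\lambda_1+\cdots+\lambda_j$ is the maximal size of a union of $j$ increasing subsequences, so row lengths add for direct sums of permutations. The copies of $z_i$ contribute $(3,1,1)$, those of $(s_1s_3)_i$ contribute $(3,2)$, and the $n-5m$ fixed points contribute to the first row. Hence $v_c$ has shape $(n-2m,\,2m-c,\,c)$, while $w$ has shape $(n-2m,2m)$. By (A5),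
$$\mathbf a(y)-\mathbf a(w_0v_c)=\binom{2m}2-\binom{2m-c}2-\binom c2=c(2m-c)\ge c\qquad(0\le c\le m).$$
By (4), $\mathrm{proj.dim}\,\mathrm C_xT_y\le\max_c\big(2m+c+\mathbf a(y)-c\big)=\mathbf a(y)+2m$. With Step 2, the difference in the theorem is at least $\mathbf a(y)+3m-(\mathbf a(y)+2m)=m$. $\square$
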